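\title{Interactive Coding with Feedback and Adaptive Termination:\\ Resilience Near One Half Requires Superpolynomial Length}

\begin{abstract}
Two parties simulate a noiseless interactive protocol of length $n$ over an adversarial channel with feedback; they may choose the speaking order and the moment of termination adaptively. Over a ternary alphabet, messages can be exchanged in this model against a $\frac12-\epsilon$ fraction of errors. Gupta and Zhang asked whether every protocol can be simulated with this resilience and with maximal length $O(n)$. We show that the answer is no, for every finite alphabet and every $\epsilon\le\frac1{18}$: some protocols of length $n$ require maximal length $2^{\Omega(\sqrt{n\log(1/\epsilon)})}$. The hard protocol is pointer jumping, and the adversary works in phases of geometrically growing length, changing in each phase the pair of inputs that it imitates. Over alphabets with at least three letters we also give simulations of length $O(2^n/\epsilon^2)$ with resilience $\frac12-\epsilon$ and of linear length with resilience $\frac13-\epsilon$.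
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

Alice holds a private input $x$ and Bob holds a private input $y$. They want to hold a conversation that depends on these inputs, over a channel on which an adversary may change symbols. All logarithms are to base $2$ unless a base is indicated.

The conversation is given as a \emph{noiseless protocol} $\pi_0$ of \emph{length} $n=|\pi_0|$: there are $n$ rounds, and in each round one party sends one bit without error. We view $\pi_0$ as a complete binary tree of depth $n$ in which every internal node is owned by one party. An input assigns a bit to every node that its holder owns, and the \emph{transcript} of $\pi_0$ on $(x,y)$ is the path from the root to a leaf that follows these bits.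

\begin{definition}[Feedback model]\label{def:model}
Let $\Sigma$ be a finite alphabet with $|\Sigma|\ge2$. In each round one party sends a symbol of $\Sigma$ and the adversary chooses the symbol that is received; the round is \emph{corrupted} if the two differ. The sender learns the received symbol, so both parties know the word $w$ of all symbols received so far. A \emph{variable-length protocol} $\pi$ over $\Sigma$ consists of
\begin{itemize}
\item a rule, depending on $w$ alone, that either declares $w$ \emph{terminal} or names the next speaker;
\item the symbol that the speaker sends at a non-terminal $w$, a function of $(x,w)$ for Alice and of $(y,w)$ for Bob;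
\item the outputs at a terminal $w$, a function of $(x,w)$ for Alice and of $(y,w)$ for Bob.
\end{itemize}
A \emph{history} is a word over $\Sigma$ with no terminal proper prefix. The \emph{maximal length} of $\pi$ is the largest number of rounds it can run, and $\pi$ has \emph{fixed length} $N$ if the terminal histories are exactly those of length $N$. The protocol $\pi$ \emph{simulates $\pi_0$ with resilience $\alpha$} if both outputs equal the transcript of $\pi_0$ on $(x,y)$ whenever an execution on $(x,y)$ ends at a terminal history $w$ with at most $\alpha|w|$ corrupted rounds.
\end{definition}

Protocols are deterministic. A protocol that uses random coins and must always be correct stays correct when the coins are fixed, so lower bounds on the length carry over to it. The error budget $\alpha|w|$ refers to the length of the execution that actually took place. This is what adaptive termination is for: when the parties see many errors they can keep talking, and the adversary must then keep paying.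

Three known results frame the question; we do not use them in the proofs.
\begin{enumerate}
\item[(i)] For \emph{message exchange}, where each party must learn the input of the other, there is for every $\epsilon>0$ a variable-length protocol over a ternary alphabet with resilience $\frac12-\epsilon$. Resilience $\frac12$ is a natural upper bound.
\item[(ii)] No variable-length protocol over a binary alphabet is resilient to a $\frac13$ fraction of corruptions.
\item[(iii)] With fixed length, but with a speaking order that is not fixed in advance, there are protocols with resilience $\frac13-\epsilon$, and $\frac13$ is an upper bound.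
\end{enumerate}
So adaptive termination together with a third letter raises the resilience from $\frac13$ to $\frac12$. Message exchange can simulate any $\pi_0$, because each party can send the bits it would play at all of its nodes; but there are exponentially many nodes. Gupta and Zhang \cite{GZ} asked whether this cost can be avoided.

\medskip
\noindent\textbf{Question.} \emph{Let $\epsilon>0$ and let $\Sigma$ be a finite alphabet with $|\Sigma|\ge3$. Is there a constant $C$, which may depend on $\epsilon$ but not on $\pi_0$, such that every noiseless protocol $\pi_0$ is simulated by a variable-length protocol over $\Sigma$ with resilience $\frac12-\epsilon$ and maximal length at most $C|\pi_0|$?}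
\medskip

Two simple cases suggest that the answer is yes. Use the third letter as a backspace. Then strings of $L$ bits can be exchanged with resilience $\frac12-\epsilon$ in $O(L/\epsilon^2)$ rounds (Lemma~\ref{lem:exchange}), so high resilience costs only a constant factor when there is no interaction. And an arbitrary $\pi_0$ can be simulated in linear length with resilience $\frac13-\epsilon$ (Proposition~\ref{prop:linear}), so interaction costs only a constant factor when the resilience is moderate. One would guess that the two can be combined. They cannot.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\Sigma$ be a finite alphabet with $|\Sigma|\ge2$, let $0<\epsilon\le\frac1{18}$, and put $\rho=\lfloor\frac1{9\epsilon}\rfloor\ge2$ and $\lambda=\log\rho$. For every $n$ with $\sqrt{\lambda n/2}-\lambda\ge12$ there is a noiseless protocol $\pi_0$ with $|\pi_0|=n$ such that every variable-length protocol over $\Sigma$ that simulates $\pi_0$ with resilience $\frac12-\epsilon$ has maximal length greater than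
\[
\frac{2^{\sqrt{\lambda n/2}-\lambda-1}}{16\log|\Sigma|}-1 .
\]
In particular, the constant $C$ of the Question does not exist for any $\epsilon\le\frac1{18}$ and any finite $\Sigma$.
\end{theorem}

At $\epsilon=\frac1{18}$, that is, at resilience $\frac49$, we have $\lambda=1$ and the bound is $2^{\Omega(\sqrt n)}$. In general $1/\epsilon<9(\rho+1)\le\rho^5$, so $\lambda\ge\frac15\log(1/\epsilon)$, and for fixed $\epsilon$ and $\Sigma$ the bound is $2^{\Omega(\sqrt{n\log(1/\epsilon)})}$. Theorem~\ref{thm:main} follows by a choice of parameters from Theorem~\ref{thm:pj}, a lower bound for the pointer jumping protocol. Two constructions, which are not needed for the answer, place it in context.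

\begin{proposition}\label{prop:exp}
Let $|\Sigma|\ge3$ and $0<\epsilon<\frac12$. Every noiseless protocol of length $n$ has a variable-length simulation over $\Sigma$ with resilience $\frac12-\epsilon$ and maximal length $O(2^n/\epsilon^2)$.
\end{proposition}

\begin{proposition}\label{prop:linear}
Let $|\Sigma|\ge3$ and $0<\epsilon<\frac13$. Every noiseless protocol of length $n$ has a simulation over $\Sigma$ with resilience $\frac13-\epsilon$ and fixed length $\lceil 2n/(3\epsilon)\rceil$.
\end{proposition}

Fix a finite $\Sigma$ with $|\Sigma|\ge3$. Let $L_\epsilon(n)$ be the maximum, over all $\pi_0$ of length $n$, of the least maximal length of a simulation with resilience $\frac12-\epsilon$. For fixed $\epsilon\le\frac1{18}$, Theorem~\ref{thm:main} and Proposition~\ref{prop:exp} give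
\[
2^{(1-o(1))\sqrt{\frac n2\log\lfloor1/(9\epsilon)\rfloor}}\ \le\ L_\epsilon(n)\ \le\ O(2^n/\epsilon^2)\qquad(n\to\infty).
\]
Linear maximal length is possible for every resilience below $\frac13$ and impossible for every resilience in $[\frac49,\frac12)$, so the supremum of the resiliences attainable with linear maximal length lies in $[\frac13,\frac49]$. We determine neither this supremum nor the exact growth of $L_\epsilon(n)$.

Sections~\ref{sec:scores} and~\ref{sec:switch} turn the lower bound into a bookkeeping problem about scores and solve it in an example. Section~\ref{sec:pj} supplies the inputs that the bookkeeping needs, Section~\ref{sec:adversary} builds the adversary, Section~\ref{sec:parameters} chooses the parameters, and Section~\ref{sec:backspace} proves the two propositions.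

\section{Scores and conflicting pairs}\label{sec:scores}

Fix a protocol $\pi$ that simulates $\pi_0$ with resilience $\alpha$, and write $\alpha=\frac{1-\delta}2$; resilience $\frac12-\epsilon$ corresponds to $\delta=2\epsilon$. Because of the feedback, the speakers and the moment of termination depend only on the history. An adversary can therefore build one history without deciding what the inputs are, and ask afterwards for which inputs that history was affordable.

Let $w$ be a history and $z$ an input of one of the parties. Consider the rounds of $w$ in which this party speaks. The \emph{score} $\sigma_w(z)$ is the number of these rounds in which the received symbol is the one that $z$ sends at that point of $w$, minus the number of the others. A round changes the score of each input of the speaker by $\pm1$ and leaves the scores of the other party unchanged. The score of a pair is $\sigma_w(x,y)=\sigma_w(x)+\sigma_w(y)$.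

On inputs $(x,y)$ the adversary produces $w$ by delivering its symbols one after another, and the corrupted rounds are exactly the mismatched ones. If their number is $E$, then $\sigma_w(x,y)=|w|-2E$, and so
\[
E\le\tfrac{1-\delta}2|w|\iff\sigma_w(x,y)\ge\delta|w| .
\]
We call $(x,y)$ \emph{plausible} at $w$ if $\sigma_w(x,y)\ge\delta|w|$. Two pairs are \emph{in conflict} if they have the same input of Alice or the same input of Bob, and $\pi_0$ has different transcripts on them.

\begin{lemma}\label{lem:conflict}
If two pairs in conflict are both plausible at a history $w$, then $w$ is not terminal.
\end{lemma}

\begin{proof}
Suppose $w$ is terminal and the pairs are $(x,y)$ and $(x,y')$. On each pair the adversary reaches $w$ within its budget, so Alice's output must be the transcript of that pair. Her output depends only on $(x,w)$ and is the same in both executions, while the transcripts differ. The case of a common input of Bob is the same with the roles exchanged.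
\end{proof}

This lemma is the only place where the correctness of $\pi$ is used. To show that the maximal length exceeds $N$, it suffices to extend a history one round at a time so that at every length $t\le N$ two pairs in conflict have score at least $\delta t$. The pairs may change with $t$, and a pair that is plausible at time $t$ need not have been plausible earlier.

\begin{example}[Following one pair]\label{ex:follow}
Let $x,x',y,y'$ be inputs such that $(x,y)$ is in conflict with both $(x',y)$ and $(x,y')$. Let the adversary \emph{follow} $(x,y)$: it always delivers the symbol that $x$, respectively $y$, sends. After $t$ rounds, $n_A$ of them Alice's and $n_B$ of them Bob's,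
\[
\sigma(x,y)=t,\qquad\sigma(x',y)\ge n_B-n_A,\qquad\sigma(x,y')\ge n_A-n_B .
\]
One of the two rivals has score at least $|n_A-n_B|\ge0$. For $\delta=0$ it is plausible at all times and the protocol can never stop; this is why resilience $\frac12$ is out of reach. For $\delta>0$ the argument only forbids stopping while $|n_A-n_B|\ge\delta t$, and a protocol escapes by stopping at a moment when both parties have spoken about equally often.
\end{example}

\section{The switch}\label{sec:switch}

In Example~\ref{ex:follow} one rival gains when Bob speaks and the other gains when Alice speaks, so the sum of the two bounds does not depend on the speaking order. The sum is $0$. To block termination for positive $\delta$, we need two such rivals whose bounds add up to a constant fraction of the elapsed time. The adversary obtains them by changing the pair it follows.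

Suppose that, starting from scores $0$, the adversary has followed $(x_1,y_1)$ for $\tau$ rounds, of which each party had $\tau/2$. It now drops $x_1$ and takes another input $x_2$, whose score is at least $-\tau/2$. Suppose that Bob has two inputs $y_2,y_2'$ that would both have sent all the symbols $y_1$ sent, so that both have score $\tau/2$, and that $(x_2,y_2)$ is in conflict with $(x_1,y_2)$ and with $(x_2,y_2')$. The adversary follows $(x_2,y_2)$. After $n_A$ further rounds of Alice and $n_B$ of Bob,
\[
\sigma(x_2,y_2)\ge n_A+n_B,\qquad\sigma(x_1,y_2)\ge\tau-n_A+n_B,\qquad\sigma(x_2,y_2')\ge n_A-n_B .
\]
The bounds for the two rivals now add up to $\tau$. Whoever speaks, one rival has score at least $\tau/2$, and it is plausible until time $\tau/(2\delta)$. Before that time the adversary switches again, now with a longer stretch behind it. Each switch multiplies the time by a constant factor. Two things have to be supplied.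

\emph{The inputs $y_2,y_2'$.} In message exchange they do not exist once the symbols that Bob has sent determine $y_1$. But suppose that Alice's input selects one of very many questions and Bob's input is a table of answers. Bob has had time to talk about few entries of his table. If $x_2$ selects an entry about which he has said almost nothing, then two tables can agree with all he has said and differ at that entry. Each switch needs a fresh question, so $\pi_0$ must be deep as well as wide. This leads to pointer jumping (Section~\ref{sec:pj}).

\emph{The time just after a switch.} The new pair starts from score $0$ and is not plausible at first. During this window the adversary needs two other pairs in conflict, and it finds them among the pairs of the previous stretch. The next example shows how the two regimes fit together.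

\begin{example}[$\delta=\frac19$, doubling times]\label{ex:ninth}
Suppose all inputs below have score at least $0$ at time $18$. The adversary follows $(x_1,y_1)$ up to time $36$, then $(x_2,y_2)$ up to time $72$, then $(x_3,y_3)$ up to time $144$. In each of the first two stretches both parties speak equally often. We assume that $y_2,y_3,y_3'$ send the received symbols in all of Bob's rounds between times $18$ and $72$, that $(x_2,y_2)$ is in conflict with $(x_1,y_2)$, and that $(x_3,y_3)$ is in conflict with $(x_2,y_3)$ and $(x_3,y_3')$. An input gains $1$ in each round of its party in which it matches and loses at most $1$ otherwise. With $n_A+n_B=e$ rounds played since time $72$, the scores are at least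
\begin{center}
\begin{tabular}{c|cccccc}
time & $x_1$ & $x_2$ & $x_3$ & $y_2$ & $y_3$ & $y_3'$\\ \hline
$36$ & $9$ & $-9$ & $-9$ & $9$ & $9$ & $9$\\
$72$ & $-9$ & $9$ & $-27$ & $27$ & $27$ & $27$\\
$72+e$ & $-9-n_A$ & $9-n_A$ & $-27+n_A$ & $27-n_B$ & $27+n_B$ & $27-n_B$
\end{tabular}
\end{center}
At time $t=72+e$ a pair is plausible if its score is at least $8+e/9$. For $e\ge9$ the pair $(x_3,y_3)$, with score at least $e$, is plausible. Its rivals $(x_2,y_3)$ and $(x_3,y_3')$ have scores at least $36-n_A+n_B$ and $n_A-n_B$, so one of them has score at least $18\ge144/9$. For $e\le9$ the pairs $(x_2,y_2)$ and $(x_1,y_2)$ have scores at least $36-e$ and $18-e$, and $18-e\ge9\ge8+e/9$. So no time from $72$ to $144$ is terminal. The two regimes meet exactly at $e=9$: for $\delta>\frac19$ neither bound $e=9$ nor $18-e=9$ would reach $81\delta$.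
\end{example}

The same computation with ratio $\rho$ in place of $2$ gives the admissible $\delta$. If a stretch begins at time $T$, the last stretch but one had length $T(\rho-1)/\rho^2$. The window in which $e<\delta t$ ends at $t=T/(1-\delta)$, and the oldest pair, with score at least $T(\rho-1)/\rho^2-e$, is plausible throughout the window if $\frac{2\delta}{1-\delta}\le\frac{\rho-1}{\rho^2}$. Equality holds for
\[
\delta_\rho=\frac{\rho-1}{2\rho^2+\rho-1}\qquad(\rho\ge2\text{ an integer}),
\]
since $1-\delta_\rho=\frac{2\rho^2}{2\rho^2+\rho-1}$. We record
\begin{equation}\label{eq:delta}
(1-\delta_\rho)(\rho-1)=2\delta_\rho\rho^2,\qquad 2\delta_\rho\rho^2\le\rho-1,\qquad\delta_\rho\rho<1,\qquad\delta_2=\tfrac19 ,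
\end{equation}
where each of the two inequalities follows from the relation before it. The inequality $(\rho-2)^2\ge0$ says that $\frac{\rho-1}{\rho^2}\le\frac14$, so $\rho=2$ allows the largest $\delta$; this is the origin of the resilience $\frac{1-\delta_2}2=\frac49$. When $\delta$ is smaller, a larger $\rho$ is allowed, and fewer switches are needed to reach a given time.

\section{Pointer jumping and spread nodes}\label{sec:pj}

\begin{definition}\label{def:pj}
Let $h,m\ge1$ and $M=2^m$, and let $[M]=\{0,1\}^m$ be the set of \emph{labels}. The \emph{nodes of level $k$}, for $1\le k\le h$, are the words in $[M]^{k-1}$; the root is the empty word. Alice owns the nodes of odd level and Bob those of even level. An input $z$ of a party assigns a label $z_v\in[M]$ to every node $v$ of that party. In the noiseless protocol $\mathrm{PJ}_{h,m}$, for $k=1,\dots,h$, the owner of the node $u_1\cdots u_{k-1}$ sends its label $u_k$ in $m$ rounds. We write the transcript as the word $u_1\cdots u_h\in[M]^h$. The length is $hm$; dummy rounds pad it to any length $n\ge hm$.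
\end{definition}

\begin{theorem}\label{thm:pj}
Let $\Sigma$ be a finite alphabet with $|\Sigma|\ge2$, and let $\rho\ge2$ and $N\ge1$ be integers. Put $q=\lceil\log_\rho N\rceil+1$, and let
\[
h\ge2q,\qquad2^m>8N\log|\Sigma|+8q(m+2)+4 .
\]
Then no variable-length protocol over $\Sigma$ of maximal length at most $N$ simulates $\mathrm{PJ}_{h,m}$, padded or not, with resilience $\frac{1-\delta_\rho}2$.
\end{theorem}

The number $q$ bounds the number of phases of the adversary; each phase uses up to two levels of the tree. The second hypothesis says that a node has many more children than $N$ rounds can give information about.

The adversary cannot know in advance which inputs it will need later, so it follows large sets of inputs. When a party speaks, the adversary delivers the symbol sent by the largest share of the set and discards the rest. We need a measure of how much such a set has been narrowed, and a notion of a node at which it still leaves many labels open.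

Let $V$ be the set of nodes of one party and let $Z\subseteq[M]^V$ be a nonempty set of inputs. The \emph{deficiency} of $Z$ is $D(Z)=m|V|-\log|Z|\ge0$, the number of bits needed to cut $Z$ out of the set of all inputs. A label $a$ is \emph{popular} at $v\in V$ in $Z$ if $|\{z\in Z:z_v=a\}|\ge|Z|/(4M)$. The node $v$ is \emph{spread} in $Z$ if at least $M/4$ labels are popular at $v$ in $Z$. Passing to a subset that contains at least a $\beta$ fraction of $Z$ raises $D$ by at most $\log(1/\beta)$. Two cases occur below.
\begin{itemize}
\item[(R1)] Restricting $Z$ to a popular label at a node raises $D$ by at most $\log(4M)=m+2$.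
\item[(R2)] At a history where the owner of $Z$ speaks, $Z$ splits into at most $|\Sigma|$ classes according to the symbol sent. Restricting $Z$ to a largest class raises $D$ by at most $\log|\Sigma|$.
\end{itemize}

We use three textbook facts about the Shannon entropy $H(X)=\sum_a\Pr[X=a]\log\frac1{\Pr[X=a]}$ of a random variable with finite range. First, $H(X)\le\log r$ if $X$ takes at most $r$ values, with equality for the uniform distribution on $r$ values. Second, $H(X_1,\dots,X_k)\le\sum_iH(X_i)$. Third, if $G$ is a set of values and $g=\Pr[X\in G]$, then $H(X)\le1+g\,H(X\mid X\in G)+(1-g)\,H(X\mid X\notin G)$, where the $1$ bounds the entropy of the indicator of the event $X\in G$.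

\begin{lemma}\label{lem:spread}
At most $2D(Z)$ nodes of $V$ are not spread in $Z$.
\end{lemma}

\begin{proof}
Let $z$ be uniformly distributed in $Z$. Then $m|V|-D(Z)=\log|Z|=H(z)\le\sum_{v\in V}H(z_v)$, that is, $\sum_v(m-H(z_v))\le D(Z)$. The terms are nonnegative, so at most $2D(Z)$ of them are at least $\frac12$. It remains to show that $v$ is spread if $H(z_v)>m-\frac12$.

Let $G$ be the set of popular labels at $v$ and $g=\Pr[z_v\in G]$. Each of the at most $M$ labels outside $G$ has probability less than $\frac1{4M}$, so $g>\frac34$. By the first and third facts,
\[
m-\tfrac12<H(z_v)\le1+g\log|G|+(1-g)m ,
\]
which rearranges to $g\log(M/|G|)<\frac32$. Hence $\log(M/|G|)<2$ and $|G|>M/4$.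
\end{proof}

The next lemma is the step that message exchange lacks: one party can choose its label so that the path enters a node about which the other party's set is still undecided.

\begin{lemma}\label{lem:step}
Let $v$ be a node of level less than $h$ that is spread in a set $Z$ of inputs of its owner. Let $Z'$ be a nonempty set of inputs of the other party with $2D(Z')<\frac M4-1$. For every label $a_0$ there is a label $a\ne a_0$ that is popular at $v$ in $Z$ and such that the child $va$ is spread in $Z'$.
\end{lemma}

\begin{proof}
At least $M/4$ labels are popular at $v$ in $Z$. The children $va$ are distinct nodes of the other party, so by Lemma~\ref{lem:spread} at most $2D(Z')$ labels $a$ give a child that is not spread in $Z'$. After these and $a_0$ are discarded, the number of remaining popular labels is at least $\frac M4-1-2D(Z')>0$.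
\end{proof}

Finally, call an input $z$ \emph{compatible} with a word $u\in[M]^k$, $k\le h$, if $vz_v$ is a prefix of $u$ for every proper prefix $v$ of $u$ that the holder of $z$ owns. If $x$ and $y$ are both compatible with $u$, then the transcript on $(x,y)$ begins with $u$, by induction on the level.

\section{The adversary}\label{sec:adversary}

We prove Theorem~\ref{thm:pj}. Let $\delta=\delta_\rho$, and let $\pi$ simulate $\mathrm{PJ}_{h,m}$, padded or not, with resilience $\frac{1-\delta}2$. We construct a history round by round and show that at every time $t\le N$ two pairs in conflict are plausible. By Lemma~\ref{lem:conflict} the history is then non-terminal at time $t$, which allows the next round to be played; at $t=N$ it shows that the maximal length of $\pi$ exceeds $N$. Dummy rounds play no role, since pairs with different words $u_1\cdots u_h$ also have different padded transcripts.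

We write $A,B$ for the parties and $\overline Y$ for the party other than $Y$. For sets $W,W'$ of inputs of the two parties, in either order, $W\times W'$ is the set of input pairs formed from an element of each. Put $D^*=q(m+2)+N\log|\Sigma|$. The hypothesis on $2^m$ says that
\begin{equation}\label{eq:Dstar}
2D^*<\tfrac M4-1 .
\end{equation}
In particular $M/4>1$, so a spread node has at least two popular labels.

\subsection{Phases and invariants}

Let $T_0=0$ and $T_j=\rho^{j-1}$ for $j\ge1$, and let $\tau_j=T_{j+1}-T_j$. Thus $\tau_0=1$ and $\tau_j=(\rho-1)\rho^{j-1}$ for $j\ge1$. \emph{Phase $j$} consists of the rounds after time $T_j$ up to time $T_{j+1}$. It is \emph{used} if $T_j<N$, and the construction stops at time $N$. A used phase $j\ge1$ has $j-1<\log_\rho N$, hence $j\le\lceil\log_\rho N\rceil=q-1$. So every used phase satisfies $j\le q-1$.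

At the start of a used phase $j$ the adversary holds a \emph{base node} $p_j$, with owner $O_j$, nonempty \emph{pools} $Z^j_A,Z^j_B$ of inputs of the two parties, and numbers $\ell^j_A,\ell^j_B$ with sum $s_j=\ell^j_A+\ell^j_B$, such that:
\begin{itemize}
\item[(I1)] $p_j$ has level at most $2j+1$;
\item[(I2)] all elements of $Z^j_A$ and $Z^j_B$ are compatible with $p_j$;
\item[(I3)] $p_j$ is spread in $Z^j_{O_j}$;
\item[(I4)] at time $T_j$ every element of $Z^j_Y$ has score at least $\ell^j_Y$, for $Y=A,B$;
\item[(I5)] $D(Z^j_Y)\le j(m+2)+T_j\log|\Sigma|$, for $Y=A,B$.
\end{itemize}
For $j=0$ let $p_0$ be the root, $O_0=A$, let the pools contain all inputs, and let $\ell^0_A=\ell^0_B=s_0=0$. Every label has share $1/M$ at the root, so (I3) holds; the rest is immediate.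

\subsection{Running a phase}

Let $j$ be a used phase and write $p=p_j$, $O=O_j$. At the end of the phase the adversary will replace the inputs of one party, and it does not yet know which. That party must have a node of its own at which to leave the path followed so far. So the adversary fixes two labels in advance, one for each party.

The level of $p$ is at most $2j+1\le2q-1<h$, and $D(Z^j_{\overline O})\le D^*$ by (I5). By (I3), \eqref{eq:Dstar} and Lemma~\ref{lem:step} there is a label $a=a_j$ popular at $p$ in $Z^j_O$ such that $pa$ is spread in $Z^j_{\overline O}$. Let $b=b_j$ be a label popular at $pa$ in $Z^j_{\overline O}$. The \emph{lead sets} start as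
\[
U_O=\{z\in Z^j_O:z_p=a\},\qquad U_{\overline O}=\{z\in Z^j_{\overline O}:z_{pa}=b\},
\]
and their elements are compatible with $pab$. In each round of the phase, if $Y$ is the speaker, the adversary delivers a symbol that is most frequent among the symbols sent by the elements of $U_Y$, and $U_Y$ is replaced by the set of its elements that send this symbol. By (I5), (R1) and (R2), at time $t\le N$ in the phase the lead sets are nonempty and
\begin{equation}\label{eq:Dlead}
D(U_Y)\le(j+1)(m+2)+t\log|\Sigma|\le D^* .
\end{equation}
The \emph{rival set} is $F=\{z\in Z^j_O:z_p\ne a\}$. It is nonempty because $p$ has a second popular label.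

\subsection{Switching at the end of a phase}

This step is carried out at time $T_{j+1}$ if phase $j+1$ is used; then $j+1\le q-1$. Let $E^j_A,E^j_B$ be the lead sets at time $T_{j+1}$, and let $n^j_A,n^j_B$ be the numbers of rounds of the two parties in phase $j$, so that $n^j_A+n^j_B=\tau_j$. One party $K$ is \emph{kept}: its new pool is its final lead set, whose scores have risen by $n^j_K$. The other party is \emph{renewed}: its new pool is taken from its old pool, whose scores have fallen by at most $n^j_{\overline K}$. In order that the sum of the score bounds does not decrease, let $K$ be a party with $n^j_K\ge n^j_{\overline K}$. The new base must be a node of $K$ that is spread in $E^j_K$, for this produces the inputs that play the part of $y_2,y_2'$ in Section~\ref{sec:switch}. With $p,a,b,O$ as above there are two cases (Figure~\ref{fig:switch}); in both, $D(E^j_K)\le D^*$ by \eqref{eq:Dlead}.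
\begin{itemize}
\item \emph{$O$ is renewed, $K=\overline O$.} Lemma~\ref{lem:step} at the node $p$ gives $c\ne a$ popular at $p$ in $Z^j_O$ with $pc$ spread in $E^j_K$. Put $p_{j+1}=pc$ and $Z^{j+1}_{O}=\{z\in Z^j_O:z_p=c\}$.
\item \emph{$\overline O$ is renewed, $K=O$.} The node $pa$ is spread in $Z^j_{\overline O}$ and has level at most $2j+2\le2q-2<h$. Lemma~\ref{lem:step} at $pa$ gives $c\ne b$ popular at $pa$ in $Z^j_{\overline O}$ with $pac$ spread in $E^j_K$. Put $p_{j+1}=pac$ and $Z^{j+1}_{\overline O}=\{z\in Z^j_{\overline O}:z_{pa}=c\}$.
\end{itemize}
In both cases put $Z^{j+1}_K=E^j_K$, $\ell^{j+1}_K=\ell^j_K+n^j_K$ and $\ell^{j+1}_{\overline K}=\ell^j_{\overline K}-n^j_{\overline K}$. The new base is owned by $K$, so $O_{j+1}=K$: \emph{in every phase $j\ge1$ the owner of the base is the party that was kept.}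

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[dashed] (0,3) -- (0,2);
\draw[very thick] (0,2) -- (-1.3,1) -- (-2.6,0);
\draw (0,2) -- (1.7,1);
\draw (-1.3,1) -- (0,0);
\node[above] at (0,3) {\small root};
\filldraw (0,2) circle (2.5pt) node[above right] {$p$};
\filldraw[fill=white] (-1.3,1) circle (2.5pt) node[above left] {$pa$};
\filldraw[fill=white] (1.7,1) circle (2.5pt) node[right] {\small\ $pc$: new base if $O$ is renewed};
\filldraw (-2.6,0) circle (2.5pt) node[left] {$pab$\ };
\filldraw (0,0) circle (2.5pt) node[right] {\small\ $pac$: new base if $\overline O$ is renewed};
\end{tikzpicture}
\caption{One phase in the pointer jumping tree. Filled nodes belong to the owner $O$ of the base $p$, hollow nodes to the other party $\overline O$. During the phase the adversary follows inputs whose path runs through $pab$ (thick). At the end, the party that spoke less leaves this path at its own node, and the path enters a new base owned by the party that spoke more.}\label{fig:switch}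
\end{figure}

We check the invariants. The level grows by at most $2$, which gives (I1). For (I2), all new pools are subsets of the old ones and hence compatible with $p$. If $p_{j+1}=pc$, the only new proper prefix is $p$, which is owned by $O$, and $Z^{j+1}_O$ has label $c$ there. If $p_{j+1}=pac$, the new proper prefixes are $p$, where $E^j_O$ has label $a$, and $pa$, where $Z^{j+1}_{\overline O}$ has label $c$. (I3) is the choice of $c$. (I4) holds because the elements of $E^j_K$ matched in all $n^j_K$ rounds of $K$, and an element of $Z^j_{\overline K}$ lost at most $1$ in each round of $\overline K$. (I5) follows from \eqref{eq:Dlead} at $t=T_{j+1}$ for the kept pool and from (R1) for the renewed pool, which is nonempty because $c$ is popular.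

Two consequences will be used. First,
\begin{equation}\label{eq:s}
s_{j+1}=s_j+n^j_K-n^j_{\overline K}=s_j+|n^j_A-n^j_B| ,
\end{equation}
so $0=s_0\le s_1\le\cdots$, and $s_1=1$ because phase $0$ has a single round. Second, since $c\ne a$ in the first case and $c\ne b$ in the second,
\begin{equation}\label{eq:diverge}
\text{no word begins with both }p_{j+1}\text{ and }p_ja_jb_j .
\end{equation}

\subsection{Three families of pairs}

\begin{lemma}\label{lem:families}
Let $j$ be a used phase, $O=O_j$, and consider a time $t=T_j+e\le N$ with $0\le e\le\tau_j$. Let $n_O,n_{\overline O}$ be the numbers of rounds of $O,\overline O$ so far in the phase, so $n_O+n_{\overline O}=e$, and let $U_O,U_{\overline O}$ be the current lead sets of the phase.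
\begin{itemize}
\item[(a)] \emph{Lead pairs.} Pairs in $U_O\times U_{\overline O}$ have score at least $s_j+e$, and their transcripts begin with $p_ja_jb_j$.
\item[(b)] \emph{Rival pairs.} Pairs in $F\times U_{\overline O}$ have score at least $s_j-n_O+n_{\overline O}$, and their transcripts do not begin with $p_ja_j$.
\item[(c)] \emph{Old-lead pairs, for $j\ge1$.} Pairs in $U_O\times E^{j-1}_{\overline O}$ have score at least $s_{j-1}+\tau_{j-1}+n_O-n_{\overline O}$, and their transcripts do not begin with $p_j$.
\end{itemize}
Every rival pair and every old-lead pair is in conflict with some lead pair.
\end{lemma}

\begin{proof}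
An element of the current set $U_Y$ has matched the received symbol in every round of $Y$ in this phase, so its score has risen by $n_Y$ since time $T_j$. Any input of $Y$ has lost at most $n_Y$.

(a) By (I4) the two scores are at least $\ell^j_O+n_O$ and $\ell^j_{\overline O}+n_{\overline O}$. Both inputs are compatible with $p_ja_jb_j$.

(b) Since $F\subseteq Z^j_O$, the two scores are at least $\ell^j_O-n_O$ and $\ell^j_{\overline O}+n_{\overline O}$. By (I2) the transcript begins with $p_j$, and the next label is the label at $p_j$ of an element of $F$, which is not $a_j$.

(c) The party $O$ was kept at time $T_j$, so $U_O\subseteq Z^j_O=E^{j-1}_O$. Thus a pair in $U_O\times E^{j-1}_{\overline O}$ was a lead pair at the end of phase $j-1$. By (a) for that phase it had score at least $s_{j-1}+\tau_{j-1}$ at time $T_j$, and its transcript begins with $p_{j-1}a_{j-1}b_{j-1}$, hence not with $p_j$ by \eqref{eq:diverge}. Since time $T_j$ its $O$-input has gained $n_O$ and its $\overline O$-input has lost at most $n_{\overline O}$.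

For the last sentence, keep the input that lies in a lead set and complete it by any element of the other, nonempty, lead set. The transcripts differ by (a)--(c).
\end{proof}

Rival pairs lose only when $O$ speaks and old-lead pairs lose only when $\overline O$ speaks. This is the reason for placing the base at a node of the kept party.

\subsection{The history never becomes terminal}

We show that at every time $t\le N$ two pairs in conflict are plausible. Every $t$ with $2\le t\le N$ has the form $t=T_j+e$ with $1\le e\le\tau_j$ for a used phase $j\ge1$, and the argument for $t$ uses only what has been constructed up to time $t$.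

\medskip
\noindent\emph{Times $t=0$ and $t=1$ (phase $0$, $O=A$).} Lead pairs have score at least $t\ge\delta t$. At $t=0$, rival pairs have score $0$ and are plausible. At $t=1$, if Bob spoke, rival pairs have score at least $1\ge\delta$ by Lemma~\ref{lem:families}(b). If Alice spoke, let $F'=\{y\in Z^0_B:y_{a_0}\ne b_0\}\ne\emptyset$. Pairs in $U_A\times F'$ have score $1+0\ge\delta$, and their transcripts begin with $a_0c$ for some $c\ne b_0$, so each is in conflict with a lead pair.

\medskip
\noindent\emph{Phase $j\ge1$, late case: $s_j+e\ge\delta t$.} Lead pairs are plausible by Lemma~\ref{lem:families}(a). It suffices to show that the rival pairs or the old-lead pairs are plausible. The larger of the bounds in (b) and (c) is at least their average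
\[
\tfrac12(s_{j-1}+s_j+\tau_{j-1}),
\]
from which the speaking order has dropped out. For $j\ge2$, by \eqref{eq:delta}, the average is at least $\frac12\tau_{j-1}=\frac12(\rho-1)\rho^{j-2}\ge\delta\rho^{j}=\delta T_{j+1}\ge\delta t$. For $j=1$ it equals $\frac12(0+1+1)=1>\delta\rho=\delta T_2\ge\delta t$.

\medskip
\noindent\emph{Phase $j\ge1$, early case: $s_j+e<\delta t$.} For $j=1$ this does not occur, since $s_1+e=1+e=t$. Let $j\ge2$. The window is short: from $s_j\ge0$ we get $e<\delta t$, so $t=\rho^{j-1}+e<\rho^{j-1}+\delta t$ and $t<\rho^{j-1}/(1-\delta)$. By \eqref{eq:delta},
\begin{equation}\label{eq:window}
2\delta t<\frac{2\delta}{1-\delta}\,\rho^{j-1}=(\rho-1)\rho^{j-3}\le\tau_{j-2}\le\tau_{j-1} .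
\end{equation}
Here $(\rho-1)\rho^{j-3}=\tau_{j-2}$ for $j\ge3$, and for $j=2$ the chain reads $(\rho-1)/\rho\le1=\tau_0\le\rho-1=\tau_1$.

The current lead pairs may not be plausible, so we go back to the lead pairs and old-lead pairs of phase $j-1$ as they stood at time $T_j$. With $Y=O_{j-1}$ these are the pairs in
\[
E^{j-1}_Y\times E^{j-1}_{\overline Y}\qquad\text{and}\qquad E^{j-1}_Y\times E^{j-2}_{\overline Y} .
\]
By Lemma~\ref{lem:families} for phase $j-1$ at its last moment, every pair of the second kind is in conflict with a pair of the first kind, and the scores at time $T_j$ were at least $s_{j-1}+\tau_{j-1}$ and $s_{j-2}+\tau_{j-2}+n^{j-1}_Y-n^{j-1}_{\overline Y}$. Since then the score of any pair has dropped by at most $e$. So the pairs of the first kind now have score at least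
\[
s_{j-1}+\tau_{j-1}-e>\tau_{j-1}-\delta t>\delta t
\]
by \eqref{eq:window}. The pairs of the second kind may have suffered if phase $j-1$ was unbalanced, but by \eqref{eq:s} the imbalance $|n^{j-1}_A-n^{j-1}_B|$ equals $s_j-s_{j-1}$, and in the early case $s_j$ is small. Their score is at least
\[
s_{j-2}+\tau_{j-2}-(s_j-s_{j-1})-e\ \ge\ \tau_{j-2}-(s_j+e)\ >\ \tau_{j-2}-\delta t\ >\ \delta t ,
\]
again by \eqref{eq:window}. Both kinds are plausible.

\medskip
The cases cover all $t\le N$. The construction therefore reaches a non-terminal history of length $N$, and the maximal length of $\pi$ exceeds $N$. This proves Theorem~\ref{thm:pj}. \qed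

\begin{remark}[Executions within the budget]\label{rem:budget}
At the history of length $N$ some pair is plausible. If the parties hold this pair and the adversary corrupts nothing afterwards, the execution lasts more than $N$ rounds and has at most $\frac{1-\delta}2N$ corrupted rounds. So Theorem~\ref{thm:pj}, and with it Theorem~\ref{thm:main}, also holds if the maximal length is taken only over executions within the error budget. On the other hand, the proof does use that the budget is measured at the end of the execution: in the early case the current lead pairs may be over budget, and they become plausible only later.
\end{remark}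

\begin{remark}[The two hypotheses]\label{rem:hyp}
The hypothesis $h\ge2q$ was used only to ensure that Lemma~\ref{lem:step} is applied at levels below $h$, and the hypothesis on $2^m$ only through \eqref{eq:Dstar}. Neither can be dropped when $|\Sigma|\ge3$. Let $\epsilon=\delta_\rho/2$. In $\mathrm{PJ}_{1,m}$ Alice just sends $m$ bits, so Lemma~\ref{lem:exchange} below simulates it with maximal length at most $N=\lfloor m/\epsilon^2\rfloor+1$, and for large $m$ this $N$ satisfies the hypothesis on $2^m$. For $m=1$ and $\rho=8$, exchanging strings of $2^h$ bits simulates $\mathrm{PJ}_{h,1}$ with maximal length at most $N=\lfloor2^h/\epsilon^2\rfloor+1$; then $q\le h/3+O(1)$, and $h\ge2q$ holds for large $h$.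
\end{remark}

\section{Choice of parameters}\label{sec:parameters}

To defeat protocols of length $N$, Theorem~\ref{thm:pj} needs about $2\log N/\log\rho$ levels and labels of about $\log N$ bits. The noiseless protocol then has length about $2(\log N)^2/\log\rho$, which explains the square root in Theorem~\ref{thm:main}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $\rho\le\frac1{9\epsilon}$, we have $2\epsilon\le\frac2{9\rho}$. Moreover $\frac2{9\rho}\le\delta_\rho$: this is equivalent to $4\rho^2+2\rho-2\le9\rho^2-9\rho$, that is, to $5\rho^2-11\rho+2=(\rho-2)(5\rho-1)\ge0$. Hence $\frac12-\epsilon\ge\frac{1-\delta_\rho}2$, and a simulation with resilience $\frac12-\epsilon$ also has resilience $\frac{1-\delta_\rho}2$. Put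
\[
m=\Big\lfloor\sqrt{\lambda n/2}-\lambda\Big\rfloor\ge12,\qquad h=2\Big\lceil\frac m\lambda\Big\rceil+2,\qquad N=\Big\lfloor\frac{2^m}{16\log|\Sigma|}\Big\rfloor .
\]
From $m>\sqrt{\lambda n/2}-\lambda-1$ we see that the bound in the theorem is less than $\frac{2^m}{16\log|\Sigma|}-1<N$. So it suffices to find $\pi_0$ of length $n$ whose simulations have maximal length at least $N$. For $N=0$ there is nothing to prove. Let $N\ge1$ and $q=\lceil\log_\rho N\rceil+1$.

\emph{Length.} Since $h\le\frac{2m}\lambda+4$ and $m+\lambda\le\sqrt{\lambda n/2}$,
\[
hm\le\tfrac2\lambda m^2+4m=\tfrac2\lambda(m+\lambda)^2-2\lambda\le n .
\]
Let $\pi_0$ be $\mathrm{PJ}_{h,m}$ padded to length $n$.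

\emph{Levels.} Since $N\le2^m$, we have $\log_\rho N\le m/\lambda$. Hence $q\le\lceil m/\lambda\rceil+1$ and $h\ge2q$.

\emph{Number of labels.} By the choice of $N$, $8N\log|\Sigma|\le2^{m-1}$. Since $\lambda\ge1$, we have $q\le m+1$. Finally, $8(m+1)(m+2)+4<2^{m-1}$ for $m\ge12$: at $m=12$ this reads $1460<2048$, and when $m$ grows by $1$ the right side doubles while the left side is multiplied by less than $\frac{m+3}{m+1}<2$. Adding the two estimates gives $8N\log|\Sigma|+8q(m+2)+4<2^m$.

Theorem~\ref{thm:pj} now shows that every simulation of $\pi_0$ with resilience $\frac12-\epsilon$ has maximal length greater than $N$. For fixed $\epsilon$ and $\Sigma$ the bound grows faster than any multiple of $n$, so no constant $C$ exists.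
\end{proof}

\section{Two protocols with a backspace symbol}\label{sec:backspace}

It suffices to give protocols over the alphabet $\{0,1,\leftarrow\}$. Indeed, for $|\Sigma|\ge3$ fix a surjection $\Sigma\to\{0,1,\leftarrow\}$, let senders use fixed preimages, and read received symbols through the surjection. A round in which the symbol read differs from the intended one is corrupted, so the ternary protocol sees at most as many errors as the adversary made.

In both protocols the received symbols edit a stack that both parties know: bits are pushed and $\leftarrow$ deletes. The analysis uses a potential that rises in correct rounds and falls by a bounded amount in corrupted ones.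

\subsection{Message exchange and the exponential simulation}

\begin{lemma}\label{lem:exchange}
Let $L\ge1$ and $0<\epsilon<\frac12$. There is a variable-length protocol over $\{0,1,\leftarrow\}$ with resilience $\frac12-\epsilon$ and maximal length at most $L/\epsilon^2+1$ by which the parties exchange strings of $L$ bits.
\end{lemma}

\begin{proof}
Let $K=\lceil L/(2\epsilon)\rceil\ge L$ and $N_{\max}=\lfloor K/\epsilon\rfloor+1$. Since $L/(2\epsilon)>1$, we have $K\le L/\epsilon$ and $N_{\max}\le L/\epsilon^2+1$. Each party pads its string with zeros to length $K$. The padding forces a wrong bit among the first $L$ positions to be buried under many further symbols, which the sender keeps trying to delete.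

\emph{The protocol.} Each party has a stack, initially empty. First only Alice speaks. A received bit is pushed on her stack; a received $\leftarrow$ pops the top symbol and does nothing if the stack is empty. If the stack is a prefix of her padded string she sends the next bit of the string, and otherwise $\leftarrow$. As soon as her stack has length $K$, Bob does the same with his stack and string. As soon as his stack has length $K$, the protocol terminates and each party outputs the first $L$ symbols of the other's stack. If $N_{\max}$ rounds pass before that, the protocol terminates with arbitrary outputs.

\emph{The potential.} For $Y=A,B$ let $r_Y$ be the length of the stack of $Y$, let $g_Y$ be the length of the longest common prefix of the stack and the padded string, and let $\Phi_Y=2g_Y-r_Y$. Note that $\Phi_Y\le g_Y\le K$. A correct round raises the potential of the speaker by $1$: either the stack is a prefix and $g_Y,r_Y$ both rise by $1$, or a symbol above the common prefix is popped and only $r_Y$ falls. A corrupted round lowers it by at most $1$: a push raises $r_Y$ by $1$ and does not lower $g_Y$, and an unintended pop occurs on a stack that is a prefix, where it lowers $g_Y,r_Y$ both by $1$ or does nothing. After $N$ rounds with $E$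 errors, therefore,
\[
\Phi_A+\Phi_B\ge(N-E)-E=N-2E .
\]

\emph{Correctness.} If the protocol is cut off, then $N=N_{\max}>K/\epsilon$ and $\Phi_A+\Phi_B\le2K$, so $E\ge\frac N2-K>(\frac12-\epsilon)N$. If it terminates regularly with a wrong output, then both stacks have length $K$ and $g_Y\le L-1$ for some $Y$. Hence $\Phi_A+\Phi_B\le(2(L-1)-K)+K$ and $E\ge\frac N2-L+1$. Filling both stacks takes $N\ge2K\ge L/\epsilon$ rounds, so again $E>(\frac12-\epsilon)N$. With at most $(\frac12-\epsilon)N$ errors both outputs are correct.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:exp}]
The tree of $\pi_0$ has $2^n-1$ internal nodes. Each party lists the bits that its input assigns to its own nodes and pads the list to $L=2^n$ bits. From both lists each party computes the transcript. Lemma~\ref{lem:exchange} exchanges the lists with maximal length at most $2^n/\epsilon^2+1$.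
\end{proof}

\subsection{The linear simulation}

To keep the length linear, the parties build the transcript of $\pi_0$ itself on one common stack. A wrong bit can be recognized only by the party that owns it, and that party may have to wait for its turn. This delay is what the potential has to account for.

\begin{proof}[Proof of Proposition~\ref{prop:linear}]
\emph{Alternating form of $\pi_0$.} Positions $1,2,3,\dots$ of a bit string belong alternately to Alice (odd) and Bob (even), and round $i\le n$ of $\pi_0$ corresponds to the positions $2i-1,2i$. A bit string is decoded pair by pair: if the first $i-1$ decoded bits lead to a node of $\pi_0$ owned by $Y$, the $i$th decoded bit is the bit at the position of $Y$ in the $i$th pair. Given any string of length $k-1$, put $i=\lceil k/2\rceil$. The \emph{proper bit} for position $k$ is defined as follows: if $i\le n$ and the owner of position $k$ owns the node reached by decoding the first $i-1$ pairs, it is the bit that the owner's input assigns to this node; otherwise it is the dummy bit $0$. The owner of a position can compute the proper bit. The \emph{padded transcript} is the infinite string all of whose bits are proper; its first $2n$ bits decode to the transcript of $\pi_0$.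

\emph{The protocol.} The common stack starts empty. When it has length $r$, the owner of position $r+1$ speaks. The speaker sends $\leftarrow$ if one of its own bits on the stack is not proper, given the bits below it, and otherwise the proper bit for position $r+1$. A received bit is pushed. A received $\leftarrow$ removes the top two bits, namely the last bit of the speaker and the bit above it; it does nothing if $r\le1$, when the speaker has no bit on the stack. After $N=\lceil2n/(3\epsilon)\rceil$ rounds both parties decode the first $2n$ bits of the stack, and they output arbitrarily if the stack is shorter.

\emph{The potential.} Let $g$ be the length of the longest common prefix of the stack and the padded transcript, and let $b=r-g$. The first $g$ bits are proper. If $b>0$, the bit at position $g+1$ is not proper; let $Q$ be its owner. The speaker owns position $g+b+1$, so $Q$ speaks if and only if $b$ is even. For $b=2i$ the party $Q$ needs $i$ correct rounds to erase the wrong part. For $b=2i+1$ the other party speaks first, and if it pushes, $i+1$ more rounds are needed. Accordingly define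
\[
c(2i)=i,\qquad c(2i+1)=i+2,\qquad\Phi=g-c(b).
\]
Initially $\Phi=0$. We go through the three types of $b$; note that $g$ does not change when a bit is pushed with $b>0$ or two bits are removed with $b\ge2$.
\begin{itemize}
\item $b=0$. The intended symbol is the proper bit. If it is received, $g$ rises by $1$ and so does $\Phi$. If the other bit is received, $b$ becomes $1$ and $\Phi$ falls by $c(1)=2$. If $\leftarrow$ is received, $g$ falls by $2$ or nothing happens.
\item $b=2i\ge2$. The speaker is $Q$ and the intended symbol is $\leftarrow$. If it is received, $c$ goes from $i$ to $c(2i-2)=i-1$, and $\Phi$ rises by $1$. If a bit is received, $c$ goes from $i$ to $c(2i+1)=i+2$, and $\Phi$ falls by $2$.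
\item $b=2i+1$. The speaker is the party other than $Q$. If a bit is received, $c$ goes from $i+2$ to $c(2i+2)=i+1$. If $\leftarrow$ is received and $b\ge3$, $c$ goes from $i+2$ to $c(2i-1)=i+1$. In both cases $\Phi$ rises by $1$, whether or not the round is corrupted. It remains to consider $\leftarrow$ with $b=1$. Then the bits of the speaker lie among the first $g$ and are proper, so the round is corrupted. If $g=0$ nothing happens. If $g\ge1$, then $(g,b)$ goes from $(g,1)$ to $(g-1,0)$ and $\Phi$ goes from $g-2$ to $g-1$.
\end{itemize}
So a correct round raises $\Phi$ by $1$ and a corrupted round lowers it by at most $2$. After $N$ rounds with $E\le(\frac13-\epsilon)N$ errors,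
\[
g\ge\Phi\ge(N-E)-2E=N-3E\ge3\epsilon N\ge2n .
\]
The first $2n$ bits of the stack agree with the padded transcript, and both parties output the transcript of $\pi_0$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{GZ} Meghal Gupta and Rachel Yun Zhang, \emph{On Interactive Coding Schemes with Adaptive Termination}, arXiv:2309.04586 (2023).
\end{thebibliography}
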